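\title{Linear forms in distinct elements of a set:\\ a proof of a conjecture of Z.~W.~Sun}

\begin{abstract}
Let $A$ be a finite subset of a field of characteristic $p$ (with $p=\infty$ in characteristic $0$), and let $a_1,\dots,a_n$ be nonzero elements of the field, $n\le |A|$. We prove the conjecture of Z.~W.~Sun that for $p\ne n+1$ the form $a_1x_1+\dots+a_nx_n$ takes at least $\min\{p-\delta,\,n(|A|-n)+1\}$ values at pairwise distinct $x_1,\dots,x_n\in A$, where $\delta=1$ if $n=2$ and $a_1+a_2=0$, and $\delta=0$ otherwise. We deduce this from a stronger inequality for arbitrary non-constant coefficient sequences of length $|A|$, whose exceptions we list completely, and we determine what happens when $p=n+1$. The proof combines the Combinatorial Nullstellensatz, applied through the Taylor expansion of the Vandermonde product at the point $(a_i)$, with Kneser's theorem.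
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb F$ is a field and $p=p(\mathbb F)$ is its characteristic, with the convention $p=\infty$ if $\mathbb F$ has characteristic $0$. For a sequence $a=(a_1,\dots,a_n)$ in $\mathbb F$ and a finite set $A\subset\mathbb F$ with $|A|\ge n$, let
\[
S(a,A)=\Big\{\sum_{i=1}^n a_ix_i:\ x_1,\dots,x_n\in A,\ x_i\ne x_j\text{ for }i\ne j\Big\}.
\]
How small can $S(a,A)$ be if all $a_i$ are nonzero and only $n$, $N=|A|$ and $p$ are known? Arithmetic progressions suggest an answer.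

\begin{example}\label{ex:progression}
Let $a=(1,\dots,1)$ and $A=\{0,1,\dots,N-1\}$ with $n\le N\le p$. An $n$-element set of integers in $[0,N-1]$ other than $\{N-n,\dots,N-1\}$ contains some $x\le N-2$ with $x+1$ outside the set, and replacing $x$ by $x+1$ raises the sum by $1$. So the integer sums fill the interval from $\binom n2$ to $\binom n2+n(N-n)$. If $n(N-n)+1\le p$, these integers are distinct in $\mathbb F$, and $|S(a,A)|=n(N-n)+1$.
\end{example}

If $A$ and the coefficients lie in the prime field $\mathbb F_p$, then $|S(a,A)|\le p$. One therefore guesses the lower bound $\min\{p,\,n(N-n)+1\}$. For $n=1$ the guess is correct, because $a_1A$ has $N=n(N-n)+1$ elements. In general it is wrong.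

\begin{example}\label{ex:obstructions}
Let $p\ge5$ be a prime and $A=\mathbb F=\mathbb F_p$.
\begin{itemize}
\item[(a)] Let $n=2$ and $a=(1,-1)$. The differences $x_1-x_2$ with $x_1\ne x_2$ are the $p-1$ nonzero elements, while $n(N-n)+1=2p-3\ge p$.
\item[(b)] Let $n=p-1$ and $a=(2,1,\dots,1)$. If $x_0$ is the element of $\mathbb F_p$ not among $x_1,\dots,x_{p-1}$, then $x_1+\dots+x_{p-1}=-x_0$, because the elements of $\mathbb F_p$ sum to $0$. So the form equals $x_1-x_0$ and again takes the $p-1$ nonzero values, while $n(N-n)+1=p$.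
\end{itemize}
\end{example}

Our first result says that the guess is correct once these two families are accounted for.

\begin{theorem}\label{thm:sun}
Let $n$ be a positive integer, let $A\subset\mathbb F$ be finite with $|A|\ge n$, and let $a_1,\dots,a_n\in\mathbb F\setminus\{0\}$. Put $\delta=1$ if $n=2$ and $a_1+a_2=0$, and $\delta=0$ otherwise. If $p\ne n+1$, then
\begin{equation}\label{eq:sun}
|S((a_1,\dots,a_n),A)|\ \ge\ \min\{p-\delta,\ n(|A|-n)+1\}.
\end{equation}
\end{theorem}

This statement was conjectured by Z.~W.~Sun; we take the problem from Feh\'er and Nagy \cite{FN}. The $a_i$ need not be distinct, and taking all $a_i=1$ gives the Erd\H{o}s--Heilbronn conjecture. Z.~W.~Sun and L.~L.~Zhao proved the conjecture when $p\ge n(3n-5)/2$.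

The term $n(|A|-n)+1$ is attained in Example~\ref{ex:progression}. The term $p$ is attained when $A=\mathbb F=\mathbb F_p$, $1\le n\le p-2$ and $\delta=0$: then $n(p-n)+1\ge p$, so \eqref{eq:sun} forces $S=\mathbb F_p$. Example~\ref{ex:obstructions} shows that the correction $\delta$ is needed, and that the hypothesis $p\ne n+1$ cannot be dropped when $n+1\ge5$ is prime.

\subsection*{The symmetric form of the problem}
A choice of $n$ distinct elements of $A$ extends to an enumeration of all of $A$. Hence $S(a,A)$ does not change if we replace $(a_1,\dots,a_n)$ by the \emph{padded} sequence $(a_1,\dots,a_n,0^{N-n})$, where $0^{m}$ stands for $m$ zeros. From now on a sequence $a=(a_u)_{u\in U}$ is paired only with sets $A$ of size $|A|=|U|=N$, its entries are arbitrary elements of $\mathbb F$, and $S(a,A)$ is the set of sums $\sum_u a_ux_u$ over all bijections $u\mapsto x_u$ from $U$ to $A$. The gain is a symmetry: for $\alpha\ne0$,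
\begin{equation}\label{eq:affine}
S(\alpha a+\beta,A)=\alpha S(a,A)+\beta\sum_{x\in A}x ,
\end{equation}
so $|S(a,A)|$ is invariant under affine changes of $a$, and the value $0$ plays no special role. The two parts of Example~\ref{ex:obstructions} become one: the padded sequences are $(1,-1,0^{p-2})$ and $(2,1^{p-2},0)$, and up to order the second is the first plus $1$.

\begin{definition}
A \emph{class} of $a$ is the set of all indices carrying one common value. We write $M(a)$ for the largest size of a class and $E(a)$ for the number of unordered pairs $\{u,v\}$ with $a_u\ne a_v$. For $p\neq2$, the sequence $a$ of length $N$ is \emph{exceptional} if $N\ge3$ and, up to order, $a=\alpha\cdot(1,-1,0^{N-2})+\beta$ with $\alpha\ne0$.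
\end{definition}

To see what $E(a)$ measures, let $\mathbb F=\mathbb R$ and $A=\{\xi_1<\dots<\xi_N\}$, so that $S(a,A)$ consists of the sums $\sum c_i\xi_i$ with $(c_i)$ a rearrangement of $a$. Start from the nonincreasing rearrangement and, as long as $c_i>c_{i+1}$ for some $i$, exchange these two entries. Each exchange raises the sum by $(c_i-c_{i+1})(\xi_{i+1}-\xi_i)>0$ and lowers by one the number of pairs $i<j$ with $c_i>c_j$. That number starts at $E(a)$ and ends at $0$, so $|S(a,A)|\ge E(a)+1$. Counting the pairs with exactly one index in a largest class gives $E(a)\ge M(a)(N-M(a))$. In an arbitrary field there is no order, but the following holds.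

\begin{theorem}\label{thm:main}
Let $A\subset\mathbb F$ be finite, let $a$ be a non-constant sequence of length $N=|A|$, and let $M=M(a)$. Then
\begin{equation}\label{eq:main}
|S(a,A)|\ \ge\ \min\{p,\ M(N-M)+1\},
\end{equation}
except precisely when $p$ is an odd prime, $a$ is exceptional, $A$ lies in a coset of a subgroup of order $p$ of $(\mathbb F,+)$, and $|A|\ge(p+3)/2$. In these cases $|S(a,A)|=p-1$. Moreover, if $E(a)\le p-1$, then $|S(a,A)|\ge E(a)+1$.
\end{theorem}

Theorem~\ref{thm:sun} follows by inspecting the list of exceptions, and so does a complete description of the excluded case.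

\begin{theorem}\label{thm:excluded}
Let $n$, $A$, $a_1,\dots,a_n$ and $\delta$ be as in Theorem~\ref{thm:sun}, and let $p=n+1$. Then \eqref{eq:sun} holds, except precisely when $p\ge5$, $A=\alpha\mathbb F_p+\beta$ with $\alpha\ne0$, and $(a_1,\dots,a_n)$ is a permutation of $(2c,c,\dots,c)$. In that case the left side of \eqref{eq:sun} is $p-1$ and the right side is $p$.
\end{theorem}

\subsection*{Outline}
Section~\ref{sec:criterion} attaches to $a$ an explicit product $G_a(z)$ of $E(a)$ factors and shows, for $N\le p$ and $K\le p-1$, that $|S(a,A)|>K$ as soon as the homogeneous component of $G_a$ of degree $E(a)-K$ is nonzero. The constant term of $G_a$ is $1$, which settles the case $E(a)\le p-1$. For $E(a)=p-1+k$ with $k\ge1$ one needs the component of degree $k$, and Section~\ref{sec:nonvanishing} shows that for small $k$ it vanishes only for exceptional sequences. Section~\ref{sec:short}, the main step, passes to subsequences for which $k$ is small; in the range where no such subsequence is at hand, two disjoint subsequences are combined by Kneser's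 theorem. Sections~\ref{sec:main} and~\ref{sec:sun} prove the three theorems.

\section{Subsequences, edge counts and sumsets}\label{sec:prelim}

We identify a set $T$ of indices with the corresponding subsequence. It is convenient to think of $E(T)$ as the number of edges of the graph on $T$ that joins $u$ and $v$ when $a_u\ne a_v$. Each index is joined to everything outside its class, so for $u\in T$
\begin{equation}\label{eq:degree}
E(T)-E(T\setminus\{u\})=|T|-\#\{v\in T: a_v=a_u\}.
\end{equation}

\begin{lemma}\label{lem:edges}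
Let $b$ be a sequence of length $l$.
\begin{itemize}
\item[(a)] If $b$ is non-constant, then $E(b)\ge l-1$.
\item[(b)] If $M\le l$ and every class of $b$ has at most $M$ elements, then $E(b)\ge M(l-M)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu=M(b)$, so that $E(b)\ge\mu(l-\mu)$. In (a) we have $1\le\mu\le l-1$, hence $\mu(l-\mu)\ge l-1$. In (b) put $v=l-M$. If $v\le\mu$, then $\mu(l-\mu)-Mv=(\mu-v)(M-\mu)\ge0$. If $\mu<v$, then $\mu\le\min\{M,v\}$, every index is joined to at least $l-\mu\ge\max\{M,v\}$ others, and $E(b)\ge\frac l2\max\{M,v\}\ge\min\{M,v\}\max\{M,v\}=Mv$.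
\end{proof}

For finite nonempty subsets $X,Y$ of an abelian group, the \emph{stabilizer} of $X+Y=\{x+y:x\in X,y\in Y\}$ is the finite subgroup $H=\{h: h+X+Y=X+Y\}$; the set $X+Y$ is a union of cosets of $H$. \emph{Kneser's theorem} states that
\[
|X+Y|\ge|X+H|+|Y+H|-|H|.
\]
Every nonzero element of $(\mathbb F,+)$ has order $p$. So a nontrivial finite subgroup has order at least $p$, none exists if $p=\infty$, and the subgroups of order $p$ are the sets $\alpha\mathbb F_p$ with $\alpha\ne0$. If $H$ is nontrivial, then $|X+Y|\ge|H|\ge p$; if $H$ is trivial, Kneser's theorem gives $|X+Y|\ge|X|+|Y|-1$. Thus in $(\mathbb F,+)$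
\begin{equation}\label{eq:sumset}
|X+Y|\ge\min\{p,\ |X|+|Y|-1\}.
\end{equation}

Our lower bounds for non-exceptional sequences do not depend on the set $A$, so we take the worst set once and for all. For a sequence $b$ of length $l\le|\mathbb F|$ let
\[
\kappa(b)=\min\{|S(b,B)|:\ B\subset\mathbb F,\ |B|=l\}-1 .
\]
By \eqref{eq:affine}, $\kappa$ is invariant under affine changes of $b$. Subtracting $1$ makes it superadditive up to the cap $p-1$.

\begin{lemma}\label{lem:kappa}
Let $b$ be a sequence of length at most $|\mathbb F|$.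
\begin{itemize}
\item[(a)] If $b'$ is a subsequence of $b$, then $\kappa(b)\ge\kappa(b')$.
\item[(b)] If $b',b''$ are disjoint subsequences of $b$, then $\kappa(b)\ge\min\{p-1,\ \kappa(b')+\kappa(b'')\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $|B|$ be the length of $b$ and fix one bijection $u\mapsto x_u$ onto $B$. Let $B'$ and $B''$ be the sets of values at the indices of $b'$ and $b''$. Permuting the values within $B'$ only, we see that $S(b,B)$ contains a translate of $S(b',B')$, which gives (a). Permuting within $B'$ and within $B''$ independently, we see that $S(b,B)$ contains a translate of $S(b',B')+S(b'',B'')$, which has at least $\min\{p,\kappa(b')+\kappa(b'')+1\}$ elements by \eqref{eq:sumset}.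
\end{proof}

\section{A polynomial criterion}\label{sec:criterion}

We write $[x^g]P$ for the coefficient of $x^g=\prod x_i^{g_i}$ in $P$. The \emph{Combinatorial Nullstellensatz} \cite{Alon} states: if $P\in\mathbb F[x_1,\dots,x_N]$ has degree $\sum g_i$, if $[x^g]P\ne0$, and if $A_1,\dots,A_N\subset\mathbb F$ satisfy $|A_i|>g_i$, then $P$ does not vanish identically on $A_1\times\dots\times A_N$.

Let $a=(a_1,\dots,a_N)$, let $L=\sum a_ix_i$, and let
\[
\Delta(x)=\prod_{i<j}(x_j-x_i)=\sum_\sigma\operatorname{sgn}(\sigma)\prod_i x_i^{\sigma_i}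
\]
be the Vandermonde product, where $\sigma$ runs over the bijections $\{1,\dots,N\}\to\{0,\dots,N-1\}$ and $\operatorname{sgn}(\sigma)$ is the sign of $i\mapsto\sigma_i+1$. Suppose that $|A|=N$ and that $S=S(a,A)$ has at most $K$ elements. The polynomial
\begin{equation}\label{eq:P}
P=L^{K-|S|}\prod_{s\in S}(L-s)\cdot\Delta
\end{equation}
vanishes on $A^N$, since $L\in S$ at points with distinct coordinates and $\Delta=0$ at the other points. Its component of top degree is $L^K\Delta$. So we get a contradiction if $L^K\Delta$ contains a monomial with all exponents at most $N-1$. The coefficients of $L^K\Delta$ are alternating sums, and it is hard to see directly that one of them is nonzero. The next lemma identifies all the relevant coefficients at once with the Taylor coefficients of $\Delta$ at the point $a$, and $\Delta(a+z)$ is a product of linear factors.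

\begin{lemma}\label{lem:duality}
Let $N\le p$ and let $K$ be an integer with $0\le K\le p-1$. Let $h\in\{0,\dots,N-1\}^N$ satisfy $\sum h_i=\binom N2-K$, and put $g_i=N-1-h_i$, so that $\sum g_i=\binom N2+K$. Then
\[
[x^g]\,L^K\Delta=(-1)^{\binom N2}\,K!\,\frac{\prod_i h_i!}{\prod_{c=0}^{N-1}c!}\ [z^h]\,\Delta(a+z),
\]
and the factor in front of $[z^h]\Delta(a+z)$ is a nonzero element of $\mathbb F$.
\end{lemma}

For $N=2$, $K=1$, $h=(0,0)$, the left side is the coefficient $a_1-a_2$ of $x_1x_2$ in $(a_1x_1+a_2x_2)(x_2-x_1)$, and the right side is $-\Delta(a)=a_1-a_2$. The source of the identity is the linear map that sends $x^\rho$ to $\prod_i z_i^{N-1-\rho_i}/(N-1-\rho_i)!$ if all $\rho_i\le N-1$, and to $0$ otherwise: it turns multiplication by $x_i$ into $\partial/\partial z_i$, hence $L^K/K!$ into the $K$th term of Taylor's formula in the direction $a$, and it sends $\Delta$ to a multiple of $\Delta$. The proof is this observation written in coefficients.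

\begin{proof}
All factorials below are of integers at most $\max\{K,N-1\}\le p-1$, so they are invertible in $\mathbb F$; this is where $N\le p$ and $K\le p-1$ are used. We read $0^0$ as $1$. By the multinomial theorem,
\[
[x^g]\,L^K\Delta=\sum_{\rho:\ \rho_i\le g_i}\operatorname{sgn}(\rho)\,[x^{g-\rho}]L^K=K!\sum_{\rho:\ \rho_i\le g_i}\operatorname{sgn}(\rho)\prod_i\frac{a_i^{g_i-\rho_i}}{(g_i-\rho_i)!}.
\]
By the binomial theorem, and since $\prod_i\sigma_i!=\prod_{c=0}^{N-1}c!$ for every $\sigma$,
\[
[z^h]\,\Delta(a+z)=\sum_{\sigma:\ \sigma_i\ge h_i}\operatorname{sgn}(\sigma)\prod_i\binom{\sigma_i}{h_i}a_i^{\sigma_i-h_i}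
=\frac{\prod_{c=0}^{N-1}c!}{\prod_ih_i!}\sum_{\sigma:\ \sigma_i\ge h_i}\operatorname{sgn}(\sigma)\prod_i\frac{a_i^{\sigma_i-h_i}}{(\sigma_i-h_i)!}.
\]
The substitution $\rho_i=N-1-\sigma_i$ gives $g_i-\rho_i=\sigma_i-h_i$, so it matches the terms of the two sums, and $\operatorname{sgn}(\rho)=(-1)^{\binom N2}\operatorname{sgn}(\sigma)$ because the reversal $c\mapsto N-1-c$ has $\binom N2$ inversions.
\end{proof}

In $\Delta(a+z)=\prod_{i<j}(a_j-a_i+z_j-z_i)$ the pairs with $a_i=a_j$ contribute homogeneous factors $z_j-z_i$. We normalize the remaining $E=E(a)$ factors and put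
\[
G_a(z)=\prod_{i<j,\ a_i\ne a_j}\Big(1+\frac{z_i-z_j}{a_i-a_j}\Big)=\sum_{k=0}^{E}e_k(a),
\]
where $e_k(a)\in\mathbb F[z_1,\dots,z_N]$ is the homogeneous component of degree $k$. Then $e_0(a)=1$, and the coefficients of the linear form $e_1(a)$ are
\begin{equation}\label{eq:e1}
[z_u]\,e_1(a)=\sum_{v:\ a_v\ne a_u}\frac1{a_u-a_v}.
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $a$ have length $N\le p$, let $E=E(a)$, and let $K$ be an integer with $0\le K\le\min\{p-1,E\}$. If $e_{E-K}(a)\ne0$, then $\kappa(a)\ge K$.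
\end{proposition}

\begin{proof}
We have $\Delta(a+z)=\gamma\,D(z)\,G_a(z)$, where $\gamma=\prod_{i<j,\,a_i\ne a_j}(a_j-a_i)\ne0$ and $D(z)=\prod_{i<j,\,a_i=a_j}(z_j-z_i)$ is a nonzero homogeneous polynomial of degree $\binom N2-E$. So the component of $\Delta(a+z)$ of degree $\binom N2-K$ is $\gamma De_{E-K}(a)\ne0$. Since $\Delta(a+z)$ has degree at most $N-1$ in each $z_i$, there is $h\in\{0,\dots,N-1\}^N$ with $\sum h_i=\binom N2-K$ and $[z^h]\Delta(a+z)\ne0$. By Lemma~\ref{lem:duality}, $[x^g]L^K\Delta\ne0$ for $g_i=N-1-h_i$. If $|A|=N$ and $|S(a,A)|\le K$, the polynomial $P$ of \eqref{eq:P} has degree $\sum g_i$, satisfies $[x^g]P\neq0$, and vanishes on $A^N$, although $|A|>g_i$ for all $i$. This contradicts the Nullstellensatz.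
\end{proof}

For $p<\infty$, call a sequence $b$ of length at most $p$ \emph{good} if $E(b)=p-1+k$ with $k\ge0$ and $e_k(b)\ne0$. We call $k$ the \emph{excess} of $b$. A sequence of length at most $p$ with excess $0$ is good, since $e_0=1$.

\begin{corollary}\label{cor:criterion}
Let $b$ have length at most $p$.
\begin{itemize}
\item[(a)] If $E(b)\le p-1$, then $\kappa(b)\ge E(b)$.
\item[(b)] If $p<\infty$ and $b$ has a good subsequence, then $\kappa(b)\ge p-1$.
\end{itemize}
\end{corollary}

\begin{proof}
For (a) take $K=E(b)$. For (b) apply Proposition~\ref{prop:criterion} to the good subsequence with $K=p-1$, and then Lemma~\ref{lem:kappa}(a).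
\end{proof}

Positive excess is a real difficulty. The substitution $z=sb$ gives $G_b(sb)=(1+s)^{E(b)}$, so $e_k(b)$ takes the value $\binom{E(b)}k$ at $z=b$. For $E(b)=p-1+k$ with $1\le k\le p-1$ this binomial coefficient is divisible by $p$, and the test says nothing. The smallest case shows that $e_k(b)$ can vanish, and where.

\begin{example}\label{ex:smallest}
Let $p$ be an odd prime, $M=(p-1)/2$, and $b=(c,u,0^M)$ with $c\ne u$ nonzero. The length is $(p+3)/2\le p$, and $E(b)=2M+1=p$, so the excess is $1$. By \eqref{eq:e1}, the coefficient of $e_1(b)$ at a zero index is $-1/c-1/u=-(c+u)/(cu)$. If $c+u\ne0$, then $b$ is good and $\kappa(b)\ge p-1$. If $u=-c$, this coefficient vanishes, and so do the two others, which are $\pm\big(\frac Mc+\frac1{2c}\big)=\pm\frac{2M+1}{2c}=0$; hence $e_1(b)=0$. The criterion fails here because its conclusion is false: $b$ is exceptional, and $S(b,B)\subset c\,\mathbb F_p\setminus\{0\}$ for $B\subset\mathbb F_p$. For $p=5$: on every $4$-element set $x+2y$ takes at least $5$ values with $x\ne y$, whereas $x-y$ takes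 $4$ values on $\{0,1,2,3\}$. The length $(p+3)/2$ is the threshold in Theorem~\ref{thm:main}.
\end{example}

\section{Nonvanishing of the components of $G_b$}\label{sec:nonvanishing}

To show that $e_k(b)\ne0$ it suffices to set some variables equal to $0$ and to find a monomial of degree $k$ in what remains of $G_b$. Variables from one class never occur in the same factor, so $G_b$ splits into a product of one-variable polynomials when only such variables are kept. By translation we may take this class to have value $0$.

Let $b$ have $m\ge1$ zero entries and $\nu\ge1$ nonzero entries, and put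
\[
\varphi_b(s)=\prod_{j:\ b_j\ne0}\Big(1-\frac s{b_j}\Big)=\sum_{i=0}^{\nu}f_i(b)\,s^i,\qquad f_0=1,\quad f_1=-\sum_{b_j\ne0}\frac1{b_j},\quad f_\nu\ne0 .
\]
Setting $z=s$ at one zero index and $z=0$ elsewhere turns $G_b$ into $\varphi_b(s)$. Therefore
\begin{equation}\label{eq:f}
f_k(b)\ne0\ \Longrightarrow\ e_k(b)\ne0;\qquad\text{in particular } e_\nu(b)\ne0 .
\end{equation}
This already settles sequences with two classes.

\begin{lemma}\label{lem:two}
If $b$ has length at most $p$ and exactly two classes, of sizes $m$ and $\nu$, then $\kappa(b)\ge\min\{p-1,\,m\nu\}$.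
\end{lemma}

\begin{proof}
Here $E(b)=m\nu$, so for $m\nu\le p-1$ this is Corollary~\ref{cor:criterion}(a). Otherwise $p<\infty$ and $m'=\lceil(p-1)/\nu\rceil$ satisfies $1\le m'\le m$. Translate so that $b=(0^m,c^\nu)$ with $c\neq0$, and let $b'=(0^{m'},c^\nu)$. Its excess $k=m'\nu-(p-1)$ lies in $[0,\nu-1]$, and $\varphi_{b'}=(1-s/c)^\nu$ gives $f_k(b')=\binom\nu k(-c)^{-k}\ne0$, because $\nu<p$. So $b'$ is good by \eqref{eq:f}.
\end{proof}

With more classes the coefficients $f_k$ can vanish, and we need more variables. Using $k$ zero indices, the monomial $s_1\cdots s_k$ has coefficient $f_1^k$, so everything is fine unless $f_1=0$. If $f_1=0$, we switch on one further variable $t$ at a nonzero index. It restores a linear term in each $s_l$, at the price of a factor $t$; this produces monomials $s_1\cdots s_jt^j$ of every even degree up to $2m$, and leaves a rigid situation in odd degree.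

\begin{lemma}\label{lem:key}
Let $p$ be an odd prime, and let $b$ have length at most $p$, with $m\ge1$ zeros and $\nu\ge1$ nonzero entries. Suppose that either
\begin{itemize}
\item[(i)] $2\le k\le m$, or
\item[(ii)] $k=\nu+1$, $m\ge2$ and $\nu\le2m$.
\end{itemize}
If $e_k(b)=0$, then $k$ is odd, $\nu=2$, and the nonzero entries of $b$ are $c$ and $-c$ for some $c$.
\end{lemma}

\begin{proof}
In both cases $k\ge2$ and $\lfloor k/2\rfloor\le m$. Write $\varphi=\varphi_b$, $f_i=f_i(b)$, and assume $e_k(b)=0$. Fix a nonzero index $i$, put $w=-1/b_i\ne0$, and write $\varphi(s)=(1+ws)\psi(s)$. Set $z=s_1,\dots,s_m$ at the zero indices, $z=t$ at the index $i$, and $z=0$ elsewhere. The factor of $G_b$ for the $l$th zero index and $i$ becomes $1+w(s_l-t)$, the factors for the $l$th zero index and the other nonzero indices multiply to $\psi(s_l)$, and the factors for $i$ and the nonzero indices multiply to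
\[
\chi(t)=\prod_{j:\ b_j\ne0,\,b_i}\Big(1+\frac t{b_i-b_j}\Big)=1+\chi_1t+\cdots .
\]
Since $(1+ws-wt)\psi(s)=\varphi(s)-wt\,\psi(s)$, we obtain
\begin{equation}\label{eq:factor}
G_b=\chi(t)\prod_{l=1}^m\big(\varphi(s_l)-wt\,\psi(s_l)\big),
\end{equation}
and every coefficient of total degree $k$ in \eqref{eq:factor} vanishes.

\emph{Step 1: $f_1=0$.} At $t=0$ the right side is $\prod_l\varphi(s_l)$. In case (i) the coefficient of $s_1\cdots s_k$ is $f_1^k$. In case (ii) the coefficient of $s_1^\nu s_2$ is $f_\nu f_1$. So $f_1=0$, and $\nu\ge2$ because $f_\nu\ne0$.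

Write $\psi=1+\psi_1s+\psi_2s^2+\cdots$. Comparing coefficients in $\varphi=(1+ws)\psi$ gives $\psi_1=f_1-w=-w$ and $\psi_2=f_2-w\psi_1=f_2+w^2$. So the coefficients of $s_l^0$, $s_l^1$, $s_l^2$ in the $l$th factor of \eqref{eq:factor} are
\[
1-wt,\qquad w^2t,\qquad f_2-(f_2w+w^3)t .
\]

\emph{Step 2: $k$ is odd.} If $k=2j$, then $j\le m$, and the coefficient of $s_1\cdots s_jt^j$ is $[t^j]\,\chi(t)(w^2t)^j(1-wt)^{m-j}=w^{2j}\ne0$, a contradiction.

\emph{Step 3: $f_2=-1/b_i^2$.} Let $k=2h+1$ with $1\le h\le m$, and write $\chi(t)(1-wt)^{m-h}=1+\theta t+\cdots$. The coefficient of $s_1\cdots s_ht^{h+1}$ is $w^{2h}\theta$, so $\theta=0$. The monomial $s_1^2s_2\cdots s_ht^h$ also has degree $k$, and its coefficient is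
\[
w^{2h-2}\,[t^1]\,(1+\theta t+\cdots)\big(f_2-(f_2w+w^3)t\big)=-w^{2h-1}(f_2+w^2).
\]
Hence $f_2=-w^2=-1/b_i^2$.

\emph{Step 4.} The index $i$ was arbitrary and $f_2$ does not depend on it, so all nonzero entries have the same square $c^2$. Let $c$ and $-c$, which are distinct as $p$ is odd, occur $\beta_+$ and $\beta_-$ times. Then $f_1=-(\beta_+-\beta_-)/c=0$ gives $\beta_+\equiv\beta_-\pmod p$, and $|\beta_+-\beta_-|\le\nu<p$ gives $\beta_+=\beta_-=\beta$. Now $\varphi=(1-s^2/c^2)^\beta$, so $f_2=-\beta/c^2$, and Step 3 yields $\beta\equiv1\pmod p$. As $1\le\beta<p$, we get $\beta=1$ and $\nu=2$.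
\end{proof}

\section{Non-exceptional sequences of length at most $p$}\label{sec:short}

\begin{proposition}\label{prop:short}
Let $p$ be an odd prime and let $a$ be a non-constant, non-exceptional sequence of length $N\le p$. Put $M=M(a)$ and $n=N-M$. Then $\kappa(a)\ge\min\{p-1,\,nM\}$.
\end{proposition}

The proof occupies this section. Let $C_1,\dots,C_q$ be the classes of $a$, of sizes $M=\lambda_1\ge\lambda_2\ge\dots\ge\lambda_q$, and translate $a$ so that $C_1$ is the class of zeros. For a subsequence $T$ let $d(T)$ be the number of pairs of unequal nonzero entries; if $T$ has $m$ zeros and $\nu$ nonzero entries, then $E(T)=m\nu+d(T)$. All subsequences have length at most $p$, so Corollary~\ref{cor:criterion} applies to them, and \emph{finding a good subsequence finishes the proof}. In three places we do not find one; there the surplus $d$ in $E=nM+d$ is large enough to give $\kappa(a)\ge nM$ instead.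

If $q=2$, we use Lemma~\ref{lem:two}. If $E(a)\le p-1$, then $\kappa(a)\ge E(a)\ge nM$. If $M\lambda_2\ge p-1$, then Lemma~\ref{lem:two} for $C_1\cup C_2$ and Lemma~\ref{lem:kappa}(a) give $\kappa(a)\ge p-1$. So we assume
\[
q\ge3,\qquad E(a)\ge p,\qquad M\lambda_2\le p-2 .
\]
Let $R=C_3\cup\dots\cup C_q$.

\subsection*{An exchange argument for excess one}
Lemma~\ref{lem:key} does not cover excess $1$. As in Example~\ref{ex:smallest}, $e_1$ can vanish only if the reciprocals of the nonzero entries sum to $0$, and this relation is destroyed by replacing one nonzero entry by a different one.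

\begin{lemma}\label{lem:exchange}
Let $T$ be a subsequence of $a$ with $E(T)=p$ that contains $C_2$, at least $\lambda_2$ zeros, and at least one but not every index of $R$. Then $a$ has a good subsequence.
\end{lemma}

\begin{proof}
If $e_1(T)\ne0$, then $T$ is good. Otherwise $f_1(T)=0$ by \eqref{eq:f}. Take $x\in C_2$ and $y\in R\setminus T$, let $\tau'$ be the number of indices of $T$ in the class of $y$, and put $T^*=(T\setminus\{x\})\cup\{y\}$. The class of $y$ has at most $\lambda_2$ elements and $y\notin T$, so $0\le\tau'\le\lambda_2-1$. By \eqref{eq:degree},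
\[
E(T^*)=p-(|T|-\lambda_2)+(|T|-1-\tau')=p-1+k^*,\qquad k^*=\lambda_2-\tau'\in[1,\lambda_2].
\]
If $k^*=1$, then $f_1(T^*)=f_1(T)+1/a_x-1/a_y\ne0$, since $a_x\ne a_y$, and $T^*$ is good by \eqref{eq:f}. If $k^*\ge2$, then $\lambda_2\ge2$, and $T^*$ has at least $\lambda_2\ge k^*$ zeros and as many nonzero entries as $T$, that is, at least $\lambda_2+1\ge3$. Lemma~\ref{lem:key}(i) shows that $T^*$ is good.
\end{proof}

\subsection*{The critical subsequence}
To keep the excess small we build $a$ up one index at a time and stop when the edge count reaches $p-1$. Let $y_1,y_2,\dots$ enumerate $R$ and put $T_j=C_1\cup C_2\cup\{y_1,\dots,y_j\}$. Since $E(T_0)=M\lambda_2\le p-2$ and $E(a)\ge p$, there is a least $j\ge1$ with $E(T_j)\ge p-1$. Put $T=T_j$, $T^-=T_{j-1}$ and $y=y_j$. If the excess of $T$ is $0$, then $T$ is good. So let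
\[
E(T)=p-1+k,\quad k\ge1,\qquad E(T^-)\le p-2 .
\]
Let $\nu=|T|-M=\lambda_2+j$ be the number of nonzero entries of $T$, and let $\tau\ge1$ be the number of indices of $T$ in the class of $y$. By \eqref{eq:degree}, $E(T)-E(T^-)=\nu+M-\tau$, and therefore
\begin{equation}\label{eq:kbound}
k\le\nu+M-\tau-1\le\nu+M-2 .
\end{equation}
Note that $T\ne a$ means that $T$ misses an index of $R$. Let $T'$ be $T$ with one zero deleted; by \eqref{eq:degree},
\begin{equation}\label{eq:Tprime}
E(T')=p-1+k-\nu .
\end{equation}

For $k\le M$ we test $e_k(T)$ directly (Cases A and B). For $k>M$ Lemma~\ref{lem:key}(i) is out of range, and we turn to $T'$. If $k>\nu$, then \eqref{eq:kbound} says that the excess $k-\nu$ of $T'$ is small (Case C). If $k<\nu$, then $T'$ has fewer than $p-1$ edges, and the deficit has to be recovered from the unused indices by Lemma~\ref{lem:kappa}(b) (Case D). The hypothesis that $a$ is not exceptional is used once in Case A and once in Case B.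

\subsection*{Case A: $2\le k\le M$}
By Lemma~\ref{lem:key}(i), $T$ is good unless its nonzero entries are $c,-c$. In that event $\lambda_2+j=2$, so $\lambda_2=j=1$, and $T=(c,-c,0^M)$ is exceptional, so $T\ne a$. All classes other than $C_1$ are singletons, so the entry $u=a_{y_2}$ is different from $0$, $c$, $-c$. The subsequence $T^*=(c,u,0^M)$ has $E(T^*)=2M+1=E(T)$, hence excess $k$, and $c+u\ne0$. By Lemma~\ref{lem:key}(i), $T^*$ is good.

\subsection*{Case B: $k=1$}
Now $E(T)=p$. If $T\ne a$, Lemma~\ref{lem:exchange} applies to $T$, which has $M\ge\lambda_2$ zeros. Let $T=a$, so $p=nM+d$ with $d=d(a)$. We may assume $e_1(a)=0$, hence $f_1(a)=0$. The nonzero part of $a$ is non-constant, so $n\ge2$ and $d\ge n-1$ by Lemma~\ref{lem:edges}(a). If $d=1$, then $n=2$, and $f_1(a)=0$ says that the two nonzero entries are $c,-c$, so $a$ is exceptional. Therefore $d\ge2$ and $nM\le p-2$.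

It now suffices to prove $\kappa(a)\ge p-2$, and this needs $e_2(a)$ in place of $e_1(a)$. We claim $M\ge2$. If $M=1$, all entries are distinct and $N(N-1)=2p$. Since $p$ divides $N(N-1)$ and $2\le N\le p$, we get $N=p$, then $p-1=2$, and so $n=2$ and $d=1$, which was excluded. So $M\ge2$, and Lemma~\ref{lem:key}(i) with the even degree $2$ gives $e_2(a)\ne0$. Proposition~\ref{prop:criterion} with $K=p-2=E(a)-2$ gives $\kappa(a)\ge p-2\ge nM$.

\subsection*{Case C: $k>M$ and $k\ge\nu$}
If $k=\nu$, then $T$ is good by \eqref{eq:f}. Let $k>\nu$ and $k'=k-\nu$. By \eqref{eq:kbound}, $1\le k'\le M-2$, so $M\ge3$ and $\nu=k-k'\ge(M+1)-(M-2)=3$. The sequence $T'$ has $M-1$ zeros, $\nu\ge3$ nonzero entries and excess $k'$. If $k'\ge2$, it is good by Lemma~\ref{lem:key}(i).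

Let $k'=1$. Then $k=\nu+1$, $E(T)=p+\nu$ and $E(T')=p$. There are four subcases.

\emph{$T\ne a$ and $\lambda_2\le M-1$.} Lemma~\ref{lem:exchange} applies to $T'$, which has $M-1\ge\lambda_2$ zeros.

\emph{$T\ne a$ and $\lambda_2=M$.} Now $T'$ has too few zeros for the exchange, but $C_2$ is as large as $C_1$, so we may delete an index $x\in C_2$ in place of a zero. By \eqref{eq:degree}, $\hat T=T\setminus\{x\}$ has $E(\hat T)=p+\nu-(\nu+M-\lambda_2)=p$. Let $v_2=a_x$ and $v=a_y$, so that $0,v_2,v$ are distinct. By \eqref{eq:e1},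
\[
[z_y]\,e_1(T')-[z_y]\,e_1(\hat T)=-\frac1v+\frac1{v-v_2}=\frac{v_2}{v(v-v_2)}\ne0 .
\]
So $e_1(T')$ and $e_1(\hat T)$ are not both zero, and one of $T'$, $\hat T$ is good.

\emph{$T=a$ and $n\le2M$.} Here $\nu=n\ge3$ and $k=\nu+1$, so $a$ is good by Lemma~\ref{lem:key}(ii).

\emph{$T=a$ and $n\ge2M+1$.} Each nonzero entry differs from at least $n-M\ge M+1\ge4$ nonzero entries, so $d(a)\ge2n$ and $nM=p+n-d(a)\le p-n\le p-M$. On the other hand $E(T^-)=p+\nu-(\nu+M-\tau)=p-M+\tau$. As $E(T^-)\le p-2$, Corollary~\ref{cor:criterion}(a) and Lemma~\ref{lem:kappa}(a) give $\kappa(a)\ge E(T^-)\ge nM$.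

\subsection*{Case D: $M<k<\nu$}
Put $D=\nu-k$ and $d=d(T)$. Then $\nu\ge M+2$, $1\le D\le\nu-M-1$, and by \eqref{eq:Tprime} and Lemma~\ref{lem:edges}(b), applied to the nonzero part of $T$,
\begin{equation}\label{eq:caseD}
E(T')=(M-1)\nu+d=p-1-D\le p-2,\qquad d\ge M(\nu-M).
\end{equation}
In particular $\kappa(T')\ge p-1-D$. The indices outside $T'$ are the deleted zero and the $r=n-\nu$ indices of $R\setminus T$, whose entries are nonzero. Let $W_0$ consist of the deleted zero, and let $W_0\subset W_1\subset\dots\subset W_r$ arise by adding these $r$ indices one at a time. Every $W_i$ is disjoint from $T'$. The zero is joined to all other indices of $W_i$, and $|W_{i-1}|=i$, so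
\[
E(W_i)\ge i,\qquad E(W_i)\le E(W_{i-1})+i .
\]

\emph{Suppose $E(W_r)\ge D$.} To apply Corollary~\ref{cor:criterion}(a) we need some $W_i$ with $D\le E(W_i)\le p-1$. Take the least $i$ with $E(W_i)\ge D$; then $i\ge1$, since $E(W_0)=0$. From $i-1\le E(W_{i-1})\le D-1$ we get $E(W_i)\le 2D-1\le2\nu-2M-3$. This is at most $p-1$. Indeed, if $M\ge2$, then \eqref{eq:caseD} gives $p-2\ge\nu+2(\nu-M)\ge2\nu-2M$. If $M=1$, then $T'$ consists of $\nu$ distinct entries and $p-2\ge\binom\nu2\ge2\nu-5$, because $\nu^2-5\nu+10>0$. Hence $\kappa(W_i)\ge D$, and Lemma~\ref{lem:kappa}(b) gives $\kappa(a)\ge\min\{p-1,\,(p-1-D)+D\}=p-1$.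

\emph{Suppose $E(W_r)\le D-1$.} Then few indices are left: $r\le E(W_r)\le D-1\le\nu-M-2$. Since $E(T')+E(W_r)\le p-2$, Corollary~\ref{cor:criterion}(a) and Lemma~\ref{lem:kappa}(b) give
\[
\kappa(a)\ge E(T')+E(W_r)\ge(M-1)\nu+d+r .
\]
As $nM=\nu M+rM$, it remains to show $d-\nu\ge r(M-1)$. If $M=1$, then $d=\binom\nu2\ge\nu$ because $\nu\ge3$. If $M\ge2$, then \eqref{eq:caseD} and the bound on $r$ give
\[
d-\nu-r(M-1)\ge M(\nu-M)-\nu-(M-1)(\nu-M-2)=M-2\ge0 .
\]

Every $k\ge1$ falls under one of the Cases A--D, so Proposition~\ref{prop:short} is proved.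

\section{Long sequences and the proof of Theorem~\ref{thm:main}}\label{sec:main}

For $N>p$ the factorials in Lemma~\ref{lem:duality} are no longer invertible. But the target is at most $p$, and a subsequence of length $p$ already reaches it, provided it can be chosen non-exceptional. One spare entry is enough for that.

\begin{proposition}\label{prop:long}
Let $p$ be an odd prime and let $a$ be a non-constant sequence of length $N$ with $p<N\le|\mathbb F|$. Then $\kappa(a)\ge p-1$.
\end{proposition}

\begin{proof}
It suffices to find a non-constant, non-exceptional subsequence $b$ of length $p$: then $1\le M(b)\le p-1$, so $M(b)(p-M(b))\ge p-1$, and Proposition~\ref{prop:short} with Lemma~\ref{lem:kappa}(a) gives the claim. Extend two unequal entries to a subsequence of length $p$. If it is exceptional, translate $a$ so that it reads $(c,-c,0^{p-2})$ with $c\ne0$, and let $w$ be an entry of $a$ outside it.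

If $w=0$, take $b=(-c,0^{p-1})$. It has two distinct values, and an exceptional sequence has three.

If $w\ne0$ and $p\ge5$, take $b=(c,-c,w,0^{p-3})$. It has either four distinct values or class sizes $p-3,2,1$, and an exceptional sequence of length $p$ has class sizes $p-2,1,1$, which for $p\ge5$ is a different list.

If $w\ne0$ and $p=3$, take $b=(c,-c,w)$. Its entries sum to $w\ne0$, and the entries of an exceptional sequence $(\beta+\alpha,\beta-\alpha,\beta)$ sum to $3\beta=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]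
Since $A\subset\mathbb F$, we have $N\le|\mathbb F|$ and $|S(a,A)|\ge\kappa(a)+1$.

The last assertion comes first. If $E(a)\le p-1$, then $N-1\le E(a)\le p-1$ by Lemma~\ref{lem:edges}(a), so $N\le p$ and Corollary~\ref{cor:criterion}(a) gives $|S(a,A)|\ge E(a)+1$. For $p=\infty$ this proves \eqref{eq:main}, as $E(a)\ge M(N-M)$.

Let $p=2$. If $a_u\ne a_v$, exchanging the values $x_u$ and $x_v$ changes the sum by $-(a_u-a_v)(x_u-x_v)\ne0$. So $|S(a,A)|\ge2=p$.

Let $p$ be an odd prime. If $N>p$, then \eqref{eq:main} follows from Proposition~\ref{prop:long}, and $A$ is too large to lie in a coset of a subgroup of order $p$. If $N\le p$ and $a$ is not exceptional, then \eqref{eq:main} follows from Proposition~\ref{prop:short}.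

Let $N\le p$ and let $a$ be exceptional. Then $M=N-2$, so $M(N-M)+1=2N-3$. By \eqref{eq:affine}, $S(a,A)$ is an affine image of $\{x-y:x,y\in A,\ x\ne y\}=(A-A)\setminus\{0\}$, so $|S(a,A)|=|A-A|-1$. If $|A-A|\ge2N-1$ or $|A-A|\ge p+1$, then \eqref{eq:main} holds. Otherwise $|A-A|\le\min\{p,2N-2\}$. Then the stabilizer $H$ of $A-A=A+(-A)$ is nontrivial, since for trivial $H$ Kneser's theorem gives $|A-A|\ge2N-1$. So $|A-A|\le p$ is a positive multiple of $|H|\ge p$, which forces $|A-A|=|H|=p$. As $0\in A-A$, we get $A-A=H$, so $A$ lies in a coset of $H$ and $|S(a,A)|=p-1$. Then \eqref{eq:main} fails if and only if $p-1<2N-3$, that is, $2N\ge p+3$. Thus every failure of \eqref{eq:main} is in the list of the theorem.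

Conversely, let $a$ be exceptional and let $A$ lie in a coset of a subgroup $H$ of odd prime order $p$, with $N\ge(p+3)/2$. For $h\in H$ the sets $A$ and $A+h$ lie in that coset and have more than $p/2$ elements each, so they meet, and $h\in A-A$. Hence $A-A=H$ and $|S(a,A)|=p-1<\min\{p,2N-3\}$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:sun} and~\ref{thm:excluded}}\label{sec:sun}

Let $n$, $A$, $a_1,\dots,a_n$ and $\delta$ be as in Theorem~\ref{thm:sun}, with no condition on $p$ yet. Put $N=|A|$, $m=N-n$, $a=(a_1,\dots,a_n,0^m)$ and $S=S(a,A)$; this is the set in \eqref{eq:sun}. Call $(a,A)$ an \emph{exceptional pair} if it is in the list of exceptions of Theorem~\ref{thm:main}.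

\begin{lemma}\label{lem:reduction}
If $m=0$, or if $m\ge1$ and $(a,A)$ is not an exceptional pair, then \eqref{eq:sun} holds.
\end{lemma}

\begin{proof}
If $m=0$, the right side of \eqref{eq:sun} is at most $1$ and $S$ is nonempty. Let $m\ge1$. Since all $a_i$ are nonzero, $a$ is non-constant and its class of zeros has exactly $m$ elements. So either $M=M(a)$ equals $m$, or $M$ is the multiplicity of a nonzero value and $m\le M\le n$. In both cases $M(N-M)-mn=(M-m)(n-M)\ge0$. Theorem~\ref{thm:main} gives $|S|\ge\min\{p,nm+1\}\ge\min\{p-\delta,nm+1\}$.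
\end{proof}

The hypothesis $a_i\ne0$ enters only through the size of the class of zeros. It cannot be omitted: for $(a_1,a_2)=(1,0)$ and $p=\infty$ the set has $N$ elements, which is less than $2N-3$ when $N\ge4$.

\begin{proof}[Proof of Theorem~\ref{thm:sun}]
By Lemma~\ref{lem:reduction} we may assume that $m\ge1$ and that $(a,A)$ is an exceptional pair. Then $p$ is an odd prime, $3\le N\le p$, $|S|=p-1$, and the class sizes of $a$ are $N-2,1,1$, so $m\in\{1,N-2\}$.

If $m=1$, then $nm+1=n+1=N\le p$. The hypothesis $p\ne n+1$, used only here, gives $nm+1\le p-1=|S|$.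

If $m=N-2>1$, write $a=\alpha\cdot(1,-1,0^{N-2})+\beta$ up to order. The repeated value $\beta$ is $0$, so $n=2$ and $\{a_1,a_2\}=\{\alpha,-\alpha\}$. Hence $\delta=1$ and $|S|=p-1=p-\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:excluded}]
Let $p=n+1$, and suppose that \eqref{eq:sun} fails. By Lemma~\ref{lem:reduction}, $N>n$ and $(a,A)$ is an exceptional pair. So $p$ is odd, $|S|=p-1$, and $p-1=n<N\le p$. Hence $N=p$, $m=1$, and $A$ is a full coset $\alpha\mathbb F_p+\beta$ with $\alpha\ne0$.

If $p=3$, the exceptional sequence $(a_1,a_2,0)$ has sum $0$, as noted in the proof of Proposition~\ref{prop:long}. Then $\delta=1$, and the right side of \eqref{eq:sun} is $\min\{2,3\}=2=|S|$, so \eqref{eq:sun} holds after all. Therefore $p\ge5$.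

Write the entries of $a$ as $c+\alpha'$, $c-\alpha'$ and $c$ repeated $p-2\ge3$ times, with $\alpha'\ne0$. The value $0$ occurs exactly once, so it is one of $c\pm\alpha'$, and the other one is $2c$. Thus $(a_1,\dots,a_n)$ is a permutation of $(2c,c,\dots,c)$.

Conversely, let $p\ge5$, $A=\alpha\mathbb F_p+\beta$ with $\alpha\neq0$, and let $(a_1,\dots,a_n)$ be a permutation of $(2c,c,\dots,c)$, where $c\ne0$. The padded sequence is $c\cdot(1,-1,0^{p-2})+c$ up to order, so it is exceptional, and $|A|=p\ge(p+3)/2$. Theorem~\ref{thm:main} gives $|S|=p-1$. Since $n\ge4$, we have $\delta=0$, and the right side of \eqref{eq:sun} is $\min\{p,n+1\}=p$.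
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alon}
Alon, \emph{Combinatorial Nullstellensatz}, 1999.

\bibitem{FN}
L\'aszl\'o M. Feh\'er and J\'anos Nagy, \emph{Additive Combinatorics Using Equivariant Cohomology}, arXiv:1610.02539 (2016).

\end{thebibliography}
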